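\title{Crossings versus passings for links in the solid torus}

\begin{abstract}
A link in the solid torus has a crossing number $c$, the least number of crossings of a diagram in the annulus, and a wrapping number, the least number of times a diagram passes through a radial arc. We show that the two minima need not be attained by one diagram. For every $n\ge1$ we construct a link with wrapping number $48n^2+8n$ such that every diagram realizing the wrapping number has at least $c+6n^2$ crossings, and every diagram with $c$ crossings exceeds the wrapping number by at least $n/2$ passings. We also show that both minima are attained together when the wrapping number is at most one.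
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A=[0,1]\times S^1$ be the annulus, $I$ a closed interval, and $V=A\times I\cong D^2\times S^1$ the solid torus. A \emph{link} in $V$ is a closed smooth $1$-dimensional submanifold of the interior of $V$ with finitely many components, considered up to ambient isotopy of $V$. A \emph{diagram} of a link $L$ is the image of a link isotopic to $L$ under the projection $\operatorname{pr}\colon V\to A$, where the projection is generic (its only singularities are finitely many transverse double points, the \emph{crossings}) and each crossing records which strand is higher. Fix the radial arc $\alpha=[0,1]\times\{\mathrm{pt}\}$. Every diagram $D$ is required to meet $\alpha$ transversally and away from the crossings, and the points of $D\cap\alpha$ are its \emph{passings}. We write $\operatorname{cr}(D)$ and $\operatorname{pass}(D)$ for the numbers of crossings and passings. The \emph{crossing number} $c(L)$ is the minimum of $\operatorname{cr}(D)$, and the \emph{wrapping number} $\operatorname{wrap}(L)$ is the minimum of $\operatorname{pass}(D)$, over all diagrams $D$ of $L$. Equivalently, $\operatorname{wrap}(L)$ is the least number of points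 in which a link isotopic to $L$ meets the meridian disk $\alpha\times I$.

Cutting $A$ along $\alpha$ turns a diagram into a picture in a rectangle, with $\operatorname{cr}(D)$ crossings and $\operatorname{pass}(D)$ endpoints on each of two opposite sides. The two invariants thus measure the two ways in which such a picture can be large. The following question comes from the work of Sullivan and Zahoransky von Worlik~\cite{SZ}.

\begin{quote}
\emph{Does every link $L$ in $V$ have a diagram with $c(L)$ crossings and $\operatorname{wrap}(L)$ passings?}
\end{quote}

One might expect the answer yes. A planar isotopy of a diagram keeps its crossings, and it can move onto $\alpha$ any arc that joins the two boundary circles of $A$. So within a diagram with $c(L)$ crossings one may choose, at no cost, the arc that meets the diagram least often. Such an arc, however, only sees a \emph{vertical} meridian disk, while the wrapping number is a minimum over all meridian disks. If the best disk is slanted, then an isotopy that makes it vertical moves parts of the link over each other and may create crossings. We show that this loss can be unavoidable and arbitrarily large.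

\begin{theorem}\label{thm:A}
For every $n\ge1$ there is a link $L(n)$ in $V$, with crossing number $c$ and wrapping number $\operatorname{wrap}=48n^2+8n$, such that every diagram $D$ of $L(n)$ satisfies
\[
\operatorname{cr}(D)\ \ge\ c+6n^2-12n\,\bigl(\operatorname{pass}(D)-\operatorname{wrap}\bigr).
\]
Hence every diagram with $\operatorname{wrap}$ passings has at least $c+6n^2$ crossings, and every diagram with $c$ crossings has at least $\operatorname{wrap}+n/2$ passings.
\end{theorem}

In particular, the answer to the question is no: already $L(1)$, a link with $106$ components and wrapping number $56$, has no diagram that attains both minima. For the smallest wrapping numbers the expected answer is correct.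

\begin{theorem}\label{thm:B}
If $\operatorname{wrap}(L)\le1$, then $L$ has a diagram with $c(L)$ crossings and $\operatorname{wrap}(L)$ passings.
\end{theorem}

To prove Theorem~\ref{thm:A} one has to bound crossings from below in \emph{all} diagrams with few passings. Our device is to start from an eight-component link $L_0$ and to replace each component $X$ by $n_X$ parallel copies. An averaging argument (Section~\ref{sec:tools}) turns both counts for the large link into weighted counts for diagrams of $L_0$. Very large weights make some components rigid, because a superfluous crossing on them is too expensive, and the remaining weights are tuned so that the two counts prefer different positions of $L_0$. The link is built in Section~\ref{sec:link}. Section~\ref{sec:pass} finds the unique cheapest distribution of passings, and Sections~\ref{sec:rails} and~\ref{sec:cross} show that this distribution forces extra crossings. Section~\ref{sec:proofA} combines the estimates, and Section~\ref{sec:B} proves Theorem~\ref{thm:B}.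

\section{Linking numbers, necklaces and parallel copies}\label{sec:tools}

\subsection*{Conventions}
Let $\tilde A$ be the universal cover of $A$, a strip in the plane, let $\tilde V=\tilde A\times I$, and let $t$ be the generating translation of either cover. The lifts of $\alpha$ cut $\tilde A$ into open \emph{slabs} $\Sigma_j$, $j\in\mathbb Z$, numbered so that $t\Sigma_j=\Sigma_{j+1}$; each slab maps homeomorphically onto $A\setminus\alpha$. Rotations along $S^1$ are isotopies of $V$, so the position of $\alpha$ plays no role. By the isotopy extension theorem, an isotopy of links in the interior of $V$ extends to an ambient isotopy with compact support in the interior of $V$.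

For distinct components $X,Y$ of a diagram, $\operatorname{cr}(X,Y)$ is the number of crossings between them, $s(X)$ is the number of self-crossings of $X$, and $p(X)$ is the number of passings of $X$. We say that $X$ is \emph{passed} if $p(X)>0$. The \emph{winding number} of an oriented closed curve in $V$ is its class in $H_1(V)=\mathbb Z$. It is the signed count of passings, so $p(X)$ has the parity of the winding number of $X$. A curve of winding number $0$ lifts to closed curves in $\tilde V$.

The inclusions of $A$ and $\tilde A$ in the plane embed $V$ and $\tilde V$ in $\mathbb R^3$, and linking numbers are taken there. We use the following standard facts about disjoint oriented closed curves $X,Y$ whose projections are transverse.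
\begin{itemize}
\item[(L1)] The linking number $\operatorname{lk}(X,Y)$ is the sum of the signs of the crossings at which $X$ passes under $Y$. It is also the sum of the signs of the crossings at which $X$ passes over $Y$. It is invariant under isotopy, and for fixed $Y$ it defines a homomorphism $H_1(\mathbb R^3\setminus Y)\to\mathbb Z$.
\item[(L2)] Two transverse closed curves in the plane, hence in $A$ or in $\tilde A$, cross an even number of times.
\end{itemize}
It follows that $\operatorname{cr}(X,Y)-2|\operatorname{lk}(X,Y)|$ is even and nonnegative, and that curves with nonzero linking number cross.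

Let $J$ be a link with named components. A diagram of $J$ is always understood together with an ambient isotopy from $J$ to the projected link, and the components keep their names along the isotopy. If lifts $\tilde X\subset\tilde V$ of components of winding number $0$ have been chosen, we carry them along the lift of the isotopy that starts at the identity. This lift commutes with $t$, so all numbers $\operatorname{lk}(\tilde X,t^j\tilde Y)$ are the same in every diagram of $J$. We use the symbol $\tilde X$ also for the projection of the lift to $\tilde A$.

\subsection*{Necklaces}
The winding number gives a lower bound for passings, but it says nothing about components of winding number $0$. Such components can still be forced through $\alpha$ if they are chained around the solid torus. A \emph{necklace} in $J$ is a sequence $X_1,\dots,X_k$ of components of winding number $0$ with lifts such that $\operatorname{lk}(\tilde X_i,\tilde X_{i+1})\ne0$ for $1\le i<k$ and $\operatorname{lk}(\tilde X_k,t\tilde X_1)\neq0$.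

\begin{lemma}\label{lem:necklace}
In every diagram of $J$, some component $X_i$ of the necklace has $p(X_i)\ge2$.
\end{lemma}

\begin{proof}
Each $p(X_i)$ is even. If all are $0$, then each of the connected curves $\tilde X_1,\dots,\tilde X_k,t\tilde X_1$ lies in a single slab. Consecutive curves cross, so all lie in the same slab $\Sigma_j$. But $\tilde X_1\subset\Sigma_j$ gives $t\tilde X_1\subset\Sigma_{j+1}$, a contradiction.
\end{proof}

\subsection*{Parallel copies}
Suppose that $J$ has a diagram $G$ in which every component projects to a simple closed curve, and let a positive integer \emph{weight} $n_X$ be given for each component $X$. Let $J'$ be the link obtained by replacing each $X$ with $n_X$ parallel copies, pushed off horizontally in a thin collar of its projection and keeping the heights of $X$. If we select one copy of each component, the diagram of the resulting sublink is planar isotopic to $G$ with the same over/under data, so the sublink is isotopic to $J$ with names preserved. Hence every diagram $D$ of $J'$ contains, for each selection $\xi$, a subdiagram $D_\xi$ that is a diagram of $J$. Put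
\[
B=\sum_{\{X,Y\}}2n_Xn_Y|\operatorname{lk}(X,Y)|,
\]
the sum over unordered pairs of distinct components of $J$. For a diagram $D_0$ of $J$ define the \emph{weighted passing number} and the \emph{excess}
\begin{align*}
w(D_0)&=\sum_Xn_Xp(X),\\
e(D_0)&=\sum_{\{X,Y\}}n_Xn_Y\bigl(\operatorname{cr}(X,Y)-2|\operatorname{lk}(X,Y)|\bigr)+\sum_Xn_Xs(X).
\end{align*}
Every term of $e(D_0)$ is nonnegative; the excess weighs the crossings that linking numbers do not account for.

\begin{lemma}\label{lem:average}
We have $c(J')\le B+e(G)$. If $D$ is any diagram of $J'$ and $\xi$ selects one copy of each component, uniformly and independently, then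
\[
\operatorname{pass}(D)=\mathbb E\,[w(D_\xi)],\qquad \operatorname{cr}(D)\ge B+\mathbb E\,[e(D_\xi)].
\]
\end{lemma}

\begin{proof}
In the diagram of $J'$ obtained from $G$, copies of the same component do not cross, because the projection of that component is simple, and each crossing of $X$ with $Y$ in $G$ gives $n_Xn_Y$ crossings. The total is $\sum n_Xn_Y\operatorname{cr}(X,Y)=B+e(G)$.

Now let $D$ be arbitrary. A passing or a self-crossing of a copy of $X$ survives in $D_\xi$ with probability $1/n_X$, and a crossing of a copy of $X$ with a copy of $Y\ne X$ survives with probability $1/(n_Xn_Y)$. So $\mathbb E[n_Xp(X)]$ is the number of passings of all copies of $X$ in $D$, $\mathbb E[n_Xs(X)]$ is the number of their self-crossings, and $\mathbb E[n_Xn_Y\operatorname{cr}(X,Y)]$ is the number of crossings of copies of $X$ with copies of $Y$. Summing gives the equation. It also shows that $B+\mathbb E[e(D_\xi)]$ counts all crossings of $D$ except those between different copies of the same component.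
\end{proof}

\begin{example}\label{ex:one}
Let $k\ge3$, let $A$ be the strip $\mathbb R\times[0,3]$ modulo $x\mapsto x+2k$, and let $X_i$ project to the circle of radius $6/5$ about $(2i,3/2)$, for $i$ modulo $k$. Consecutive circles cross twice and the others are disjoint. Let $X_i$ pass over $X_{i+1}$ at one of their crossings and under it at the other. By (L1) consecutive components have linking number $\pm1$, in $V$ and in $\tilde V$, so they form a necklace, and $e(G)=0$. Lemma~\ref{lem:average} gives $c(J')=B=\sum_i2n_in_{i+1}$. By Lemma~\ref{lem:necklace} every diagram of $J$ has $w\ge2\min_in_i$, so $\operatorname{wrap}(J')\ge2\min_in_i$. The line $x=2i$ meets only $X_i$, in two points. Placing $\alpha$ there for the lightest ring $X_i$ gives one diagram of $J'$ that attains both minima.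
\end{example}

So a single necklace produces no conflict: the diagram without excess can be cut at its lightest ring. With two necklaces, $\alpha$ must cut both, and a conflict arises if the two lightest rings can be reached by one arc only at the price of many additional crossings. This is the situation that we now construct.

\section{The link $L(n)$}\label{sec:link}

From here to Section~\ref{sec:proofA} we use the model $\tilde V=\{(x,y,z):0\le y\le3,\ |z|\le5\}$, with $t(x,y,z)=(x+20,y,z)$ and $V=\tilde V/t$. The projection forgets the height $z$. Put $\sigma=x+z$; over a fixed point $(x,y)$, larger $\sigma$ means higher. The slanted meridian disk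
\[
\Pi=\{\sigma\equiv0 \bmod 20\}\subset V
\]
will realize the wrapping number.

\subsection*{The eight components}
The link $L_0$ consists of two \emph{rails} $E_1,E_2$ and six \emph{rings} $R,S,P,T,K_1,K_2$. The rail $E_i$ is the curve $y=i$, $z=0$, oriented in the direction of increasing $x$. Each ring is given by a lift that projects onto the boundary of a rectangle in the $(x,y)$-plane. The \emph{top} and \emph{bottom} sides of a rectangle are those with larger and smaller $y$, and heights are linear along the vertical sides.
\begin{itemize}
\item $\tilde R$ lies over $\partial([-3,1]\times[\frac12,\frac52])$, in the plane $\sigma=-1$.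
\item $\tilde S$ lies over $\partial([-1,3]\times[\frac14,\frac{11}4])$, in the plane $\sigma=1$.
\item $\tilde P$ lies over $\partial([-2.4,-0.6]\times[1.4,1.6])$. On the top side $\sigma=-0.5$ for $x\le-2$, $\sigma=1.5$ for $x\ge-1$, and $\sigma$ is linear in between. On the bottom side $\sigma$ is smaller by $1$.
\item $\tilde T$ lies over $\partial([0.6,2.4]\times[1.4,1.6])$. On the top side $\sigma=-1.5$ for $x\le1$, $\sigma=0.5$ for $x\ge2$, and $\sigma$ is linear in between. On the bottom side $\sigma$ is larger by $1$.
\item $\tilde K_1$ lies over $\partial([-11,-2]\times[1.3,1.7])$. On the top side $z=0.5$ for $x\le-9$, then $z$ rises linearly to $2.5$ at $x=-3$, and $\sigma=-0.5$ for $x\ge-3$. On the bottom side $z$ is smaller by $1$.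
\item $\tilde K_2$ lies over $\partial([2,11]\times[1.2,1.8])$. On the top side $\sigma=0.5$ for $x\le3$, then $z$ rises linearly from $-2.5$ at $x=3$ to $-0.5$ at $x=9$, and $z=-0.5$ for $x\ge9$. On the bottom side $z$ is larger by $1$.
\end{itemize}
All heights satisfy $|z|\le5/2$. Thus $R$ and $S$ encircle both rails and lie on opposite sides of $\Pi$, while $P$ and $T$ climb through $\Pi$ from the level of $R$ to the level of $S$. We smooth the curves by a small perturbation near the corners and bends. No corner of a rectangle is a crossing, the two strands at each crossing differ in height by at least $1/4$, and no corner or bend lies on $\Pi$, so the smoothing affects nothing below.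

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.05cm,y=1cm]
\draw[gray] (-4.5,-0.4)--(6.5,-0.4) (-4.5,4.8)--(6.5,4.8);
\draw[gray,dashed] (-4.5,-0.4)--(-4.5,4.8) (6.5,-0.4)--(6.5,4.8);
\draw[line width=1.5pt] (-4.5,0.9)--(6.5,0.9) (-4.5,3.5)--(6.5,3.5) (2,1.3) rectangle (5.5,3.1);
\draw[line width=1.5pt] (-4.5,2.8)--(-2,2.8)--(-2,1.6)--(-4.5,1.6) (6.5,2.8)--(4.7,2.8)--(4.7,1.6)--(6.5,1.6);
\draw[line width=0.6pt] (-3,0.4) rectangle (1,4) (-1,0) rectangle (3,4.4) (-2.4,1.9) rectangle (-0.6,2.5) (0.6,1.9) rectangle (2.4,2.5);
\foreach \x/\y/\w in {-3/0.9/0.6,-3/3.5/0.6,-1/0.9/0.6,-1/3.5/0.6,-3/1.6/0.6,-2/1.9/1.5,-1/1.9/0.6,1/2.5/0.6,2/2.5/1.5,3/3.1/0.6,5.5/1.6/1.5,-1/0.4/0.6,-1/4/0.6}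
{\draw[white,line width=6pt] (\x,\y-0.12)--(\x,\y+0.12); \draw[line width=\w pt] (\x,\y-0.14)--(\x,\y+0.14);}
\foreach \x/\y/\w in {1/0.9/1.5,1/3.5/1.5,3/0.9/1.5,3/3.5/1.5,-3/2.8/1.5,-2/2.5/0.6,-1/2.5/0.6,1/1.9/0.6,2/1.9/0.6,3/1.3/1.5,5.5/2.8/1.5}
{\draw[white,line width=6pt] (\x-0.12,\y)--(\x+0.12,\y); \draw[line width=\w pt] (\x-0.14,\y)--(\x+0.14,\y);}
\node at (-4,0.6) {$E_1$}; \node at (-4,3.8) {$E_2$}; \node at (-3.8,2.2) {$K_1$};
\node at (-1.5,2.2) {$P$}; \node at (1.5,2.2) {$T$}; \node at (3.9,2.2) {$K_2$};
\node at (6,2.2) {$K_1$}; \node at (-2.4,4.25) {$R$}; \node at (3.25,4.2) {$S$};
\end{tikzpicture}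
\caption{The diagram $G$ of the link $L_0$, not to scale; the two dashed lines are identified. The rings $R$ and $S$ encircle the rails $E_1,E_2$. The chains $K_1,P,S,K_2$ and $K_1,R,T,K_2$ each close up around the annulus. Components drawn thick receive the largest weight.}
\label{fig:G}
\end{figure}

\subsection*{The diagram $G$}
The projection $G$ of $L_0$ is shown in Figure~\ref{fig:G}, and all its components are simple closed curves. Table~\ref{tab:G} lists the crossings of the lifts. The values of $\sigma$ are read off from the definitions. On $E_i$ we have $\sigma=x$. On the right side of $\tilde K_1$, $\sigma$ runs linearly from $-1.5$ to $-0.5$ as $y$ runs from $1.3$ to $1.7$. As $y$ runs from $1.2$ to $1.8$, $\sigma$ runs from $1.5$ to $0.5$ on the left side of $\tilde K_2$ and from $11.5$ to $10.5$ on its right side.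

\begin{table}[ht]
\centering
\begin{tabular}{c|cc|cc}
$X,\ Y$ & $X$ over $Y$ at & $\sigma_X>\sigma_Y$ & $Y$ over $X$ at & $\sigma_Y>\sigma_X$\\ \hline
$\tilde R,\ E_i$ & $(-3,i)$ & $-1>-3$ & $(1,i)$ & $1>-1$\\
$\tilde S,\ E_i$ & $(-1,i)$ & $1>-1$ & $(3,i)$ & $3>1$\\
$\tilde K_1,\ \tilde R$ & $(-3,1.7)$ & $-0.5>-1$ & $(-3,1.3)$ & $-1>-1.5$\\
$\tilde P,\ \tilde K_1$ & $(-2,1.6)$ & $-0.5>-0.75$ & $(-2,1.4)$ & $-1.25>-1.5$\\
$\tilde P,\ \tilde S$ & $(-1,1.6)$ & $1.5>1$ & $(-1,1.4)$ & $1>0.5$\\
$\tilde T,\ \tilde R$ & $(1,1.4)$ & $-0.5>-1$ & $(1,1.6)$ & $-1>-1.5$\\
$\tilde T,\ \tilde K_2$ & $(2,1.4)$ & $1.5>7/6$ & $(2,1.6)$ & $5/6>0.5$\\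
$\tilde K_2,\ \tilde S$ & $(3,1.2)$ & $1.5>1$ & $(3,1.8)$ & $1>0.5$\\
$t\tilde K_1,\ \tilde K_2$ & $(11,1.7)$ & $11.5>32/3$ & $(11,1.3)$ & $34/3>10.5$\\
$\tilde S,\ \tilde R$ & $(-1,\frac12),\ (-1,\frac52)$ & $1>-1$ & none &
\end{tabular}
\caption{The $24$ crossings of $G$, with $i=1,2$.}
\label{tab:G}
\end{table}

There are no other crossings. The rings $K_1,K_2,P,T$ lie in $1.2\le y\le1.8$, away from the rails. The ring $P$ lies inside the rectangle of $R$, the ring $T$ lies inside that of $S$, and $P$ and $T$ have disjoint $x$-ranges. Modulo $20$, the $x$-range $[-11,-2]$ of $K_1$ misses those of $S$ and $T$, and the $x$-range $[2,11]$ of $K_2$ misses those of $R$ and $P$.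

In each row but the last, $X$ passes under $Y$ exactly once, so $|\operatorname{lk}|=1$ by (L1). The ring $S$ never passes under $R$, so $\operatorname{lk}(R,S)=0$, and pairs that do not occur in the table have linking number $0$. The ring $R$ passes under $E_1$ and $E_2$ on the same vertical side, and the rails are parallel and equally oriented, so the two crossings have the same sign:
\begin{equation}\label{eq:lkR}
\operatorname{lk}(R,E_1)=\operatorname{lk}(R,E_2).
\end{equation}
In $\tilde V$ the table shows that the pairs
\begin{equation}\label{eq:lifts}
(\tilde K_1,\tilde P),\ (\tilde P,\tilde S),\ (\tilde S,\tilde K_2),\ (\tilde K_1,\tilde R),\ (\tilde R,\tilde T),\ (\tilde T,\tilde K_2),\ (\tilde K_2,t\tilde K_1)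
\end{equation}
have linking number $\pm1$. They therefore cross in every diagram of $L_0$, and both $K_1,P,S,K_2$ and $K_1,R,T,K_2$ are necklaces.

\subsection*{Weights}
Let $L(n)$ be the link of parallel copies of $L_0$, formed from $G$ with the weights
\[
n_{E_1}=n_{E_2}=n_{K_1}=n_{K_2}=N:=24n^2,\qquad n_R=n_S=3n,\qquad n_P=n_T=2n.
\]
From now on $B$, $w$ and $e$ refer to $L_0$ with these weights. The only excess in $G$ comes from the two crossings of $R$ with $S$, so $e(G)=2n_Rn_S=18n^2$, and Lemma~\ref{lem:average} gives
\begin{equation}\label{eq:cupper}
c(L(n))\le B+18n^2 .
\end{equation}

\begin{lemma}\label{lem:wupper}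
$\operatorname{wrap}(L(n))\le W:=2N+8n=48n^2+8n$.
\end{lemma}

\begin{proof}
The shears $\phi_\lambda(x,y,z)=(x+\lambda z,y,z)$, $0\le\lambda\le1$, commute with $t$, so they form an isotopy of $V$ with $\phi_0=\mathrm{id}$, and $\phi_1(\Pi)$ is the vertical disk $\{x\equiv0\}$. If $L(n)$ meets $\Pi$ transversally in $W$ points, then a small generic perturbation of $\phi_1(L(n))$ gives a diagram with $W$ passings of the arc $x\equiv0$.

We count the points of $L_0\cap\Pi$. We have $\sigma=-1$ on $\tilde R$, $\sigma=1$ on $\tilde S$, $\sigma\in[-11.5,-0.5]$ on $\tilde K_1$ and $\sigma\in[0.5,11.5]$ on $\tilde K_2$, so these four rings miss $\Pi$. Each rail meets $\Pi$ once, at $x=0$. On the left sides of $\tilde P$ and $\tilde T$ we have $\sigma\in[-1.5,-0.5]$, and on their right sides $\sigma\in[0.5,1.5]$. On the top and bottom sides $\sigma$ vanishes once each, with slope $2$: at $x=-1.75$ and $x=-1.25$ for $\tilde P$, and at $x=1.75$ and $x=1.25$ for $\tilde T$. All these intersections are transverse, so thin parallel copies have the same numbers of intersections. The total is $N+N+2\cdot2n+2\cdot2n=W$.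
\end{proof}

The choice of weights can now be explained. Write $a=n_R=n_S$ and $b=n_P=n_T$. The slanted disk cuts the two necklaces at $P$ and $T$, which costs $4b$ beyond the rails. The line $x=-3/2$ in $G$ cuts them at $P$ and $R$, which costs $2a+2b$. So passings prefer the slanted disk when $b<a$. The diagram $G$ has excess $2a^2$, whereas a diagram in which only the rails, $P$ and $T$ are passed will be shown to have excess at least $\min(N,4ab)$. So crossings prefer $G$ when $2a^2<4ab\le N$. The conditions $b<a<2b$ have the smallest integer solution $(a,b)=(3,2)$, and we have taken $(a,b)=(3n,2n)$ and $N=4ab$.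

\section{The cheapest distribution of passings}\label{sec:pass}

We call a diagram of $L_0$ \emph{tight} if
\[
p(E_1)=p(E_2)=1,\qquad p(P)=p(T)=2,\qquad p(R)=p(S)=p(K_1)=p(K_2)=0 .
\]

\begin{lemma}\label{lem:pass}
Let $D_0$ be a diagram of $L_0$. If $D_0$ is tight, then $w(D_0)=W$. Otherwise $w(D_0)\ge W+2n$.
\end{lemma}

\begin{proof}
The first claim is the sum $2N+4n+4n$. In general, $p(E_i)$ is odd, so the rails contribute at least $2N$ to $w(D_0)$, and a passed ring $X$ contributes at least $2n_X$. By Lemma~\ref{lem:necklace}, applied to both necklaces, either $K_1$ or $K_2$ is passed, or a member of $\{P,S\}$ and a member of $\{R,T\}$ are passed.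

If $K_1$ or $K_2$ is passed, then $w\ge2N+2N\ge 2N+10n=W+2n$, since $48n^2\ge10n$. Suppose that neither is passed. If $S$ is passed, it contributes at least $6n$ and the passed member of $\{R,T\}$ at least $4n$. If $R$ is passed, it contributes at least $6n$ and the passed member of $\{P,S\}$ at least $4n$. In both cases $w\ge2N+10n$. In the remaining case $R,S,K_1,K_2$ are not passed and $P,T$ are passed. If $D_0$ is not tight, then by parity some $p(E_i)\ge3$, or $p(P)\ge4$, or $p(T)\ge4$, and $w\ge W+\min(2N,4n)\ge W+2n$.
\end{proof}

\section{The rails separate the two clasps on $R$}\label{sec:rails}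

The excess of a tight diagram will come from the strands of $R$ and $S$ that run from one rail to the other: they are walls, which a chain of rings going around the annulus between the rails has to cross. For this we must know that $K_1,K_2,P,T$ stay between the rails. Linking numbers do not decide this. If we compress the band $1.2\le y\le1.8$ of $G$, with the four rings in it, into the band $2.1\le y\le2.4$ and keep all over/under data, we obtain a link with the same linking numbers in $V$ and in $\tilde V$ whose four rings lie outside the rails. What distinguishes $L_0$ is that $K_1$ and $T$ clasp $R$ at places that the rails separate along $R$.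

\begin{lemma}\label{lem:rails}
Let $D_0$ be a diagram of $L_0$ in which none of $K_1,K_2,T$ crosses $E_1$ or $E_2$. Then there are points $r_1,r_2\in R$, with $r_1$ at a crossing of $R$ with $K_1$ and $r_2$ at a crossing of $R$ with $T$, such that each of the two arcs of $R$ from $r_1$ to $r_2$ passes under $E_1$ or $E_2$.
\end{lemma}

In $G$ one takes $r_1$ over $(-3,1.3)$ and $r_2$ over $(1,1.6)$; the upper arc passes under $E_2$ and the lower arc under $E_1$. To make this observation invariant, we count how often a path passes under $E_2$, minus how often it passes under $E_1$, with signs. By~\eqref{eq:lkR} this count is $0$ for a full turn around $R$, so both arcs give the same value. Such a count is a difference of sheets in an infinite cyclic cover of the complement of the rails, and in that cover we use a form of linking number to record which lifts clasp each other.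

\subsection*{The cover}
Let $L'$ be a link isotopic to $L_0$, with generic projection and with components named as in $L_0$, the rails oriented with winding number $+1$. Let $M=V\setminus(E_1\cup E_2)$. For $L_0$ itself, $M$ is the product of a twice punctured disk with $S^1$, whose universal cover is contractible. An ambient isotopy identifies the complements, so $\pi_2(M)=0$ for every $L'$. Define
\[
\psi\colon H_1(M)\to\mathbb Z,\qquad \psi(\gamma)=\operatorname{lk}(\gamma,E_2)-\operatorname{lk}(\gamma,E_1).
\]
It takes the value $\pm1$ on a meridian of $E_2$, so it is onto. Let $\hat M\to M$ be the connected covering with group the kernel of $\pi_1(M)\to H_1(M)\to\mathbb Z$, and let $u$ be the generator of its deck group such that the lift of a loop $\gamma$ starting at $q$ ends at $u^{\psi(\gamma)}q$. By~\eqref{eq:lkR}, $\psi(R)=0$, so $R$ lifts to closed curves.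

\subsection*{The index}
A loop in the top face $A^+=A\times\{5\}$ passes under nothing, so $\psi$ vanishes on it. Hence the preimage of $A^+$ in $\hat M$ is a disjoint union of copies $A_i=u^iA_0$, $i\in\mathbb Z$, of $A^+$. Let $q\in\hat M$ be a point whose projection to $A$ does not lie on $\operatorname{pr}(E_1\cup E_2)$. The vertical segment from the image of $q$ up to $A^+$ lies in $M$; its lift starting at $q$ ends in some $A_i$, and we put $\operatorname{ind}(q)=i$. Two properties are needed.
\begin{itemize}
\item[(I1)] $\operatorname{ind}(uq)=\operatorname{ind}(q)+1$. In particular, two points of $\hat M$ over the same point of $M$ with the same index are equal.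
\item[(I2)] Let $\hat\gamma$ be a path in $\hat M$ from $q$ to $q'$, both with an index, whose image $\gamma$ in $M$ projects transversally to the rails. Then $\operatorname{ind}(q')-\operatorname{ind}(q)$ is the signed number of crossings at which $\gamma$ passes under $E_2$, minus the signed number of those at which it passes under $E_1$.
\end{itemize}
Property (I1) holds because $u$ carries lifted segments to lifted segments. For (I2), let $\ell$ be the loop that starts in $A^+$ above the initial point of $\gamma$, descends vertically, follows $\gamma$, ascends vertically, and returns along a path in $A^+$. The lift of $\ell$ that contains $\hat\gamma$ starts in $A_{\operatorname{ind}(q)}$ and ends in $A_{\operatorname{ind}(q')}$, so $\psi(\ell)=\operatorname{ind}(q')-\operatorname{ind}(q)$. Only the part $\gamma$ of $\ell$ passes under a rail, and (L1) gives the formula. Thus the index does not change along a path that never passes under a rail, and it changes by $\pm1$ along a path that does so exactly once.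

\subsection*{Intersection numbers}
Let $\hat X,\hat Y$ be disjoint oriented closed curves in the interior of $\hat M$, with $\hat X$ null-homotopic. Choose a singular disk bounded by $\hat X$, that is, a map $D^2\to\hat M$ that extends the parametrization of $\hat X$, transverse to $\hat Y$. Let $\langle\hat X,\hat Y\rangle$ be its algebraic intersection number with $\hat Y$. Two such disks glue to a map of a sphere, which is null-homotopic because $\pi_2(\hat M)=\pi_2(M)=0$, and which therefore has intersection number $0$ with the closed curve $\hat Y$. So $\langle\hat X,\hat Y\rangle$ does not depend on the disk, and homeomorphisms of such covers preserve it up to sign. The number can be read from a diagram as follows.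

\begin{lemma}\label{lem:updisk}
Let $X$ be a ring of $L'$ that crosses neither rail. Then $X$ is null-homotopic in $M$, and the index is constant on each lift $\hat X$. Let $\hat Y$ be a closed lift of a ring $Y\ne X$. Then $\hat X$ bounds a singular disk that meets $\hat Y$ transversally, exactly in those points $q\in\hat Y$ that lie over a crossing where $Y$ is over $X$ and satisfy $\operatorname{ind}(q)=\operatorname{ind}(\hat X)$.
\end{lemma}

\begin{proof}
The vertical segments from the points of $X$ up to $A^+$ miss the rails and form a singular annulus in $M$. Its upper boundary is a loop of winding number $0$ in $A^+$, which bounds a singular disk in $A^+$. The union is a singular disk $U$ in $M$ bounded by $X$, and $U$ meets $Y$ transversally, exactly at the crossings where $Y$ is over $X$. The index is constant on $\hat X$ by (I2). Let $\hat U$ be the lift of $U$ bounded by $\hat X$. Consider a crossing with $y\in Y$ above $x\in X$, and let $\hat x\in\hat X$ and $q\in\hat Y$ be the unique points over $x$ and $y$. The lifted segment from $\hat x$ contains one point $q'$ over $y$, and $\operatorname{ind}(q')=\operatorname{ind}(\hat x)$, because the upward segment from $q'$ is a part of that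 from $\hat x$. Now $q'\in\hat Y$ if and only if $q'=q$, and by (I1) this holds if and only if $\operatorname{ind}(q)=\operatorname{ind}(\hat X)$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:rails}]
We first compute in $G$, where $K_1,K_2,T$ cross no rail. Let $\hat K_1,\hat K_2,\hat T$ be their lifts of index $0$, and let $\hat R$ be the lift of $R$ that has index $0$ over $(-3,1.3)$. The upper arc of $R$ from $(-3,1.3)$ to $(1,1.6)$ passes under a rail exactly once, at $(1,2)$. So $\hat R$ has index $\eta=\pm1$ over $(1,1.6)$, and $u^{-\eta}\hat R$ has index $0$ there. By Table~\ref{tab:G}, $K_1$ is over $K_2$ only at $(11,1.7)$, $T$ is over $K_2$ only at $(2,1.4)$, $R$ is over $K_1$ only at $(-3,1.3)$, and $R$ is over $T$ only at $(1,1.6)$. Lemma~\ref{lem:updisk} gives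
\begin{equation}\label{eq:hat}
\langle\hat K_2,\hat K_1\rangle,\quad\langle\hat K_2,\hat T\rangle,\quad\langle\hat K_1,\hat R\rangle,\quad\langle\hat T,u^{-\eta}\hat R\rangle\ \in\ \{\pm1\}.
\end{equation}

Let $L'$ be the link that projects to $D_0$, and let $f$ be the end of the ambient isotopy from $L_0$ to $L'$. Since linking numbers are isotopy invariants, $f$ intertwines the homomorphisms $\psi$ of the two links. Hence $f$ lifts to a homeomorphism of the covers that commutes with $u$. We give the images of $\hat K_1,\hat K_2,\hat T,\hat R$ the same names; then \eqref{eq:hat} holds for $L'$.

By hypothesis, Lemma~\ref{lem:updisk} applies in $D_0$ with $X=K_1,K_2,T$, and a nonzero intersection number forces the disk of that lemma to meet $\hat Y$. The first two entries of \eqref{eq:hat} show that $\hat K_1,\hat K_2,\hat T$ have the same index $\iota$. The third gives a point $\hat r_1\in\hat R$ of index $\iota$ over a crossing of $R$ with $K_1$. The fourth gives a point of $u^{-\eta}\hat R$ of index $\iota$, hence a point $\hat r_2\in\hat R$ of index $\iota+\eta$, over a crossing of $R$ with $T$. Along each of the two arcs of the closed curve $\hat R$ from $\hat r_1$ to $\hat r_2$ the index changes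 by $\eta\ne0$. By (I2), the image of each arc passes under a rail.
\end{proof}

\section{Tight diagrams have large excess}\label{sec:cross}

\begin{lemma}\label{lem:cross}
Every tight diagram $D_0$ of $L_0$ has $e(D_0)\ge24n^2$.
\end{lemma}

\begin{proof}
Call $E_1,E_2,K_1,K_2$ the \emph{heavy} components. If a rail has a self-crossing, or if a pair containing a heavy component has $\operatorname{cr}>2|\operatorname{lk}|$, then one term of $e(D_0)$ is already at least $N=24n^2$. So we may assume that $s(E_1)=s(E_2)=0$ and that $\operatorname{cr}=2|\operatorname{lk}|$ for all such pairs. With the linking numbers of Section~\ref{sec:link} this means, in particular: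
\begin{itemize}
\item[(H1)] $E_1$ and $E_2$ project to disjoint simple closed curves;
\item[(H2)] none of $K_1,K_2,P,T$ crosses a rail;
\item[(H3)] $\operatorname{cr}(E_i,R)=\operatorname{cr}(E_i,S)=2$ for $i=1,2$;
\item[(H4)] $\operatorname{cr}(K_1,R)=\operatorname{cr}(K_2,S)=2$ and $\operatorname{cr}(K_1,S)=\operatorname{cr}(K_2,R)=0$.
\end{itemize}
We shall find a wall in $R$ and a wall in $S$ that no heavy ring crosses, and a chain of rings that must cross each wall.

\emph{Step 1: zones and strands.} The rails have winding number $1$, so by (H1) their projections are disjoint essential simple closed curves. They bound a closed annulus $Z\subset A$, the \emph{middle zone}, and the two components of $A\setminus Z$ are the \emph{inner} and the \emph{outer zone}; each of these is bounded in the interior of $A$ by one rail.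

Let $Y$ be $R$ or $S$. By (H3), four points cut $Y$ into four arcs, and the interior of each arc projects into one zone. At each of the two crossings with the rail bounding the inner zone, $Y$ passes between $Z$ and the inner zone. An arc in the inner zone has both ends at such crossings, so there is exactly one such arc, and it joins these two crossings. In the same way exactly one arc lies in the outer zone, and it joins the two crossings with the other rail. The remaining two arcs lie in $Z$, and each of them joins a crossing with $E_1$ to a crossing with $E_2$. We call them the \emph{strands} of $Y$.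

\emph{Step 2: the four small rings lie in $Z$.} By (H2) each of $K_1,K_2,P,T$ projects into one zone, away from the rails. By \eqref{eq:lifts}, $P$ crosses $K_1$, $K_1$ crosses $K_2$, and $K_2$ crosses $T$, so the zone is the same for all four. By (H2), Lemma~\ref{lem:rails} applies, and its points $r_1,r_2$ project into this zone. They lie on different arcs of $R$, since otherwise one of the two arcs of $R$ between them would cross no rail. The only zone that contains two arcs of $R$ is $Z$.

\emph{Step 3: walls.} The ring $K_1$ has winding number $0$, so it is null-homologous in $Z$. A strand is a path in $Z$ with ends on $\partial Z$, so its mod $2$ intersection number with $K_1$ vanishes, and $K_1$ crosses each strand of $R$ an even number of times. Since $\operatorname{cr}(K_1,R)=2$, it does not cross one of them; call that strand $R^*$. By (H4), $K_2$ does not cross $R^*$ either. Likewise $K_2$ crosses each strand of $S$ evenly and $\operatorname{cr}(K_2,S)=2$, so some strand $S^*$ of $S$ is not crossed by $K_2$, and by (H4) it is not crossed by $K_1$. Let $\tilde R^*\subset\tilde R$ and $\tilde S^*\subset\tilde S$ be the lifts of these strands that lie in the chosen lifts of the rings.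

\emph{Step 4: slabs.} Now we use that $D_0$ is tight. The rings $K_1,K_2,R,S$ are not passed, so each of their lifts lies in one slab. Number the slabs so that $\tilde K_1\subset\Sigma_0$. The crossings guaranteed by \eqref{eq:lifts} give
\[
\tilde K_1,\ \tilde R\subset\Sigma_0,\qquad t\tilde K_1,\ \tilde K_2,\ \tilde S\subset\Sigma_1 .
\]
Since $p(E_1)=p(E_2)=1$, the intersection $\alpha\cap Z$ is a single arc joining the two boundary circles of $Z$, and cutting the annulus $Z$ along it yields a disk. Let $\tilde Z\subset\tilde A$ be the preimage of $Z$, a strip with two boundary lines. The closure $Q_j$ of $\Sigma_j\cap\tilde Z$ is a copy of that disk. Its boundary consists of two lifts of $\alpha\cap Z$, the \emph{left} and \emph{right} sides, shared with $Q_{j-1}$ and $Q_{j+1}$, and of one arc on each boundary line of $\tilde Z$. We claim: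
\begin{itemize}
\item[$(*)$] If $\beta$ is a path in $\Sigma_j\cap\tilde Z$ that joins the two boundary lines of $\tilde Z$, then every path $g$ in $\tilde Z$ between a point of $\Sigma_{j-1}$ and a point of $\Sigma_{j+1}$ meets $\beta$.
\end{itemize}
Let $g$ start in $\Sigma_{j-1}$. Each side of $Q_j$ separates $\tilde Z$, so $g$ meets the right side at a first time $b$, and it meets the left side before $b$, at a last time $a<b$. Between these times $g$ meets neither side, so $g|_{[a,b]}$ is a path in $Q_j$ from the left to the right side. The path $\beta$ joins the other two boundary arcs of $Q_j$. In a square, a path from left to right always meets a path from bottom to top, whether or not the paths are simple. This proves $(*)$.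

\emph{Step 5: crossing the wall $\tilde S^*$.} The set $\tilde T\cup\tilde K_2\cup t\tilde K_1\cup t\tilde P$ lies in $\tilde Z$ by Step 2, and it is path connected by \eqref{eq:lifts}. It contains a point of $\tilde T\cap\tilde R\subset\Sigma_0$ and a point of $t\tilde P\cap t\tilde S\subset\Sigma_2$. By $(*)$ it meets $\tilde S^*\subset\Sigma_1\cap\tilde Z$. Neither $K_1$ nor $K_2$ crosses $S^*$, so $\tilde T$ or $t\tilde P$ meets $\tilde S$. In the first case $\operatorname{cr}(T,S)\ge2$ by (L2), while $\operatorname{lk}(T,S)=0$. In the second case $\tilde P$ meets $t^{-1}\tilde S$, and it meets $\tilde S$ by \eqref{eq:lifts}. By (L2) in $\tilde A$ it crosses each at least twice, so $\operatorname{cr}(P,S)=\sum_j|\tilde P\cap t^j\tilde S|\ge4$, while $|\operatorname{lk}(P,S)|=1$. In either case the pairs $\{T,S\}$ and $\{P,S\}$ contribute at least $2n\cdot3n\cdot2=12n^2$ to $e(D_0)$.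

\emph{Step 6: crossing the wall $\tilde R^*$.} The set $t^{-1}\tilde T\cup t^{-1}\tilde K_2\cup\tilde K_1\cup\tilde P$ is the translate by $t^{-1}$ of the set in Step 5. It is path connected, lies in $\tilde Z$, and contains points of $\Sigma_{-1}$ and of $\Sigma_1$. By $(*)$ it meets $\tilde R^*\subset\Sigma_0\cap\tilde Z$. Neither $K_1$ nor $K_2$ crosses $R^*$, so $\tilde P$ or $t^{-1}\tilde T$ meets $\tilde R$. In the first case $\operatorname{cr}(P,R)\ge2$, while $\operatorname{lk}(P,R)=0$. In the second case $\tilde T$ meets $t\tilde R$, and it meets $\tilde R$ by \eqref{eq:lifts}, so $\operatorname{cr}(T,R)\ge4$, while $|\operatorname{lk}(T,R)|=1$. The pairs $\{P,R\}$ and $\{T,R\}$ contribute at least $12n^2$.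

The pairs in Steps 5 and 6 are different, so $e(D_0)\ge24n^2$.
\end{proof}

Tightness cannot be dropped, since $e(G)=18n^2$. It enters in Step 4, which confines the walls $\tilde R^*$ and $\tilde S^*$ to different slabs. In $G$ the wall $\tilde R^*$ is the right side of $\tilde R$ and the wall $\tilde S^*$ is the left side of $\tilde S$; the chain of Step 5 begins to the right of $\tilde S^*$, and that of Step 6 ends to the left of $\tilde R^*$, so neither has to cross its wall.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Let $D$ be a diagram of $L(n)$, let $D_\xi$ be the random subdiagram of Lemma~\ref{lem:average}, and let $\rho$ be the probability that $D_\xi$ is tight. Lemmas~\ref{lem:average} and~\ref{lem:pass} give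
\begin{equation}\label{eq:rho}
\operatorname{pass}(D)=\mathbb E[w(D_\xi)]\ge W+2n(1-\rho).
\end{equation}
In particular $\operatorname{pass}(D)\ge W$ for all $D$, and with Lemma~\ref{lem:wupper} we obtain $\operatorname{wrap}(L(n))=W=48n^2+8n$. Since $e\ge0$ always and $e\ge24n^2$ for tight diagrams by Lemma~\ref{lem:cross}, we have $\mathbb E[e(D_\xi)]\ge24n^2\rho$. By \eqref{eq:rho}, $\rho\ge1-(\operatorname{pass}(D)-W)/(2n)$, and by \eqref{eq:cupper}, $B\ge c-18n^2$. Therefore
\[
\operatorname{cr}(D)\ge B+24n^2\rho\ge B+24n^2-12n(\operatorname{pass}(D)-W)\ge c+6n^2-12n(\operatorname{pass}(D)-W).
\]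
If $\operatorname{pass}(D)=W$, this reads $\operatorname{cr}(D)\ge c+6n^2$. If $\operatorname{cr}(D)=c$, it reads $\operatorname{pass}(D)-W\ge n/2$. \qed

\section{Wrapping number at most one}\label{sec:B}

The proof of Theorem~\ref{thm:B} rests on one observation: when $\operatorname{wrap}(L)\le1$, the link $L\subset V$ can be recovered from its image in $\mathbb R^3$ or $S^3$, together with an oriented component in the case $\operatorname{wrap}(L)=1$. So we may take a diagram $D$ of $L$ with $c=c(L)$ crossings, forget the annulus, and place $D$ in the annulus again with few passings. The work lies in showing that the new diagram still represents $L$. Let $I=[-1,1]$, and let $L_D\subset V$ be the link isotopic to $L$ that projects to $D$.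

\subsection*{Wrapping number zero}
Replace $L$ by an isotopic link whose projection misses $\alpha$. The interior of $A$ minus $\alpha$ is an open rectangle $(0,1)\times(0,1)$. Contracting it linearly toward its center and keeping heights, we isotope $L$ in $V$ to a link $L_1$ in $\Omega=\delta\times(-1,1)$, where $\delta\subset A\setminus\alpha$ is a small open round disk of the plane. Let $g$ be an orientation-preserving similarity of the plane with $g(A)\subset\delta$, and let $L'=(g\times\mathrm{id})(L_D)\subset\Omega$. Its diagram $g(D)$ has $c$ crossings and no passings, so it suffices to show that $L'$ is isotopic to $L_1$ in $V$.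

Joining $g$ to the identity through similarities shows that $L'$ is isotopic to $L_D$ in $\mathbb R^3$. Hence there is an isotopy of links $J_s$, $0\le s\le1$, in $\mathbb R^3$ from $L_1$ to $L'$. Let $m_\lambda$ be the homothety of ratio $\lambda$ about a point of $\Omega$. The isotopy sweeps out a compact set, so for small $\lambda>0$ all links $m_\lambda(J_s)$ lie in $\Omega$, and they form an isotopy from $m_\lambda(L_1)$ to $m_\lambda(L')$. Since $\Omega$ is convex, the links $m_\mu(L_1)$ and $m_\mu(L')$ lie in $\Omega$ for $\lambda\le\mu\le1$. Together these three isotopies join $L_1$ to $L'$ inside $\Omega\subset V$.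

\subsection*{Wrapping number one: standard facts}
We work in the PL category, which gives the same classification of links. A \emph{ball pair} $(B,a)$ is a $3$-ball with a properly embedded arc. It is \emph{unknotted} if it is homeomorphic to $(D^2\times[-1,1],\{0\}\times[-1,1])$; this holds exactly when $a$ and an arc in $\partial B$ together bound a disk in $B$ that meets $\partial B$ only in that arc. We use three facts.
\begin{itemize}
\item[(F1)] Let $J\subset S^3$ be a link, and let $B_1,B_2\subset S^3$ be balls such that $(B_i,B_i\cap J)$ are unknotted ball pairs with arcs in the same component $C$ of $J$. Then an isotopy of $S^3$ through homeomorphisms preserving $J$ carries $B_1$ to $B_2$. Indeed, each pair is a cone from an interior point of its arc, hence a regular neighborhood of that point in $(S^3,J)$. One slides the first point along $C$ to the second and applies the uniqueness of regular neighborhoods.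
\item[(F2)] An orientation-preserving homeomorphism of $S^2$ that fixes two points is isotopic to the identity through homeomorphisms fixing these points.
\item[(F3)] (Alexander's trick.) A homeomorphism of a ball that is the identity on the boundary is isotopic to the identity relative to the boundary.
\end{itemize}

View $A\subset\mathbb R^2\subset S^2$, and view $S^3$ as $S^2\times I$ with balls $B_+$ and $B_-$ attached along $S^2\times\{1\}$ and $S^2\times\{-1\}$, so that $V\subset S^2\times I\subset S^3$. An orientation-preserving homeomorphism $g$ of $S^2$ induces an orientation-preserving homeomorphism $\bar g$ of $S^3$, equal to $g\times\mathrm{id}$ on $S^2\times I$ and to the cone on $g$ on $B_\pm$.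

\subsection*{Wrapping number one: the proof}
Write $S^1=\mathbb R/\mathbb Z$ and $\alpha=[0,1]\times\{0\}$. Take a diagram of $L$ with one passing. It meets a thin neighborhood $[0,1]\times[-\varepsilon,\varepsilon]$ of $\alpha$ in one arc, so after an isotopy $L$ meets $N=[0,1]\times[-\varepsilon,\varepsilon]\times I$ exactly in
\[
a=\{\tfrac12\}\times[-\varepsilon,\varepsilon]\times\{0\}.
\]
Let $C$ be the component of $L$ containing $a$, oriented so that $a$ runs from $a_-=(\frac12,-\varepsilon,0)$ to $a_+=(\frac12,\varepsilon,0)$. Let $\Delta=[0,1]\times[\varepsilon,1-\varepsilon]\subset A$, let $\Delta'$ be the complementary closed disk in $S^2$, and put $Q=\Delta\times I$, so that $V=Q\cup N$. The closure of $S^3\setminus Q$ is $Q'=(\Delta'\times I)\cup B_+\cup B_-$, three balls glued in a row along disks, hence a ball, and $Q'\cap L=a$. The projection of $a$ cuts $\Delta'$ into two disks. Either of them, placed at height $0$, is bounded by $a$ and an arc in $\partial\Delta'\times\{0\}\subset\partial Q'$ and meets $\partial Q'$ only in that arc. So $(Q',a)$ is unknotted.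

\emph{The new diagram.} Let $f$ be the end of an ambient isotopy of $V$ from $L$ to $L_D$, extended by the identity to $S^3$, and orient $f(C)$ by $f$. Choose a small closed disk $\Gamma\subset A$ around a point of $\operatorname{pr}f(C)$ that is not a crossing, such that $\Gamma\cap D$ is an arc spanning $\Gamma$. After a vertical isotopy, which we include in $f$, the part of $L_D$ over $\Gamma$ has height $0$. Map the closure of $S^2\setminus\Gamma$ onto $\Delta$ by an orientation-preserving homeomorphism that sends the point where $f(C)$ enters $\Gamma$ to $\operatorname{pr}(a_-)$ and the point where it leaves $\Gamma$ to $\operatorname{pr}(a_+)$. The disks $\Gamma$ and $\Delta'$ each carry one spanning arc, and the endpoints correspond, so by the Schoenflies theorem the map extends to an orientation-preserving homeomorphism $g$ of $S^2$ that takes $\Gamma\cap D$ to $\operatorname{pr}(a)$. Put $L'=\bar g(L_D)$. It lies in the interior of $V$, it satisfies $L'\cap Q'=L'\cap N=a$, and its diagram $g(D)$ has $c$ crossings and one passing. It remains to show that $L'$ is isotopic to $L$ in $V$.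

\emph{From $S^3$ back to $V$.} The map $h=\bar gf$ is an orientation-preserving homeomorphism $(S^3,L)\to(S^3,L')$. It takes $C$ to the component $C'$ of $L'$ containing $a$, and the orientation that it induces on $C'$ runs along $a$ from $a_-$ to $a_+$, by the choice of $g$. Both $h(Q')$ and $Q'$ meet $L'$ in unknotted ball pairs with arcs in $C'$. By (F1) we may compose $h$ with the end of an isotopy preserving $L'$, which keeps the orientation of $C'$, so that $h(Q')=Q'$. Then $h(a)=a$ with orientation, so $h$ fixes $a_-$ and $a_+$, and $h$ restricts to an orientation-preserving homeomorphism $(Q,L\cap Q)\to(Q,L'\cap Q)$.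

By (F2) there is an isotopy $k_s$ of the sphere $\partial Q$, fixing $a_\pm$, from $k_0=h|_{\partial Q}$ to $k_1=\mathrm{id}$. Choose a collar $\partial Q\times[0,1]\subset Q$, with $\partial Q=\partial Q\times\{0\}$, that meets $L'$ in $\{a_+,a_-\}\times[0,1]$. Let $H\colon Q\to Q$ be given by $H(y,s)=(k_s^{-1}(y),s)$ on the collar and by the identity elsewhere. Then $H$ preserves $L'\cap Q$, so $Hh$ maps $L\cap Q$ onto $L'\cap Q$, and $Hh$ is the identity on $\partial Q$. By (F3), $Hh$ is isotopic to the identity relative to $\partial Q$. Extending this isotopy by the identity on $N$ gives an ambient isotopy of $V$ that carries $L=(L\cap Q)\cup a$ to $L'=(L'\cap Q)\cup a$. Hence $g(D)$ is a diagram of $L$ with $c$ crossings and $1=\operatorname{wrap}(L)$ passing, which completes the proof of Theorem~\ref{thm:B}. \qed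

The hypothesis $\operatorname{wrap}(L)=1$ entered in the last part twice: the ball $Q'$ contains a single unknotted arc of the link, so that (F1) applies, and $\partial Q$ carries only two marked points, so that (F2) applies.

\begin{thebibliography}{9}

\bibitem{SZ}
John M. Sullivan and Max Zahoransky von Worlik,
\emph{Classification of small links in the unmarked solid torus},
arXiv:2306.09110 (2023).

\end{thebibliography}
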